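# Cubes with two values, acyclic complexes, and absolutely (co)cartesian diagrams

## 1. Cubes built from a simplicial complex and a map

Fix $n\ge 1$ and $S=\{0,1,\dots,n-1\}$, and write $\mathcal P(S)$ for the poset of subsets of $S$ ordered by inclusion. For $s\in S$ we write $T\cup s$ and $T\setminus s$ for $T\cup\{s\}$ and $T\setminus\{s\}$.

**Definition (complex on $S$).** A complex on $S$ is a down-closed family $L\subset\mathcal P(S)$ with $\emptyset\in L$ and $S\notin L$. Elements of $S$ need not be vertices of $L$. We write $|L|$ for the geometric realization; it is homeomorphic to the nerve of the poset $L\setminus\{\emptyset\}$ by barycentric subdivision. If $L=\{\emptyset\}$, then $|L|=\emptyset$.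

**Definition (two-step cube).** Let $L$ be a complex on $S$ and $f:X_0\to X_1$ a map of spaces. The two-step cube $D_{L,f}$ is the diagram indexed by $\mathcal P(S)$ with
$$D_{L,f}(T)=X_0\ \ (T\in L),\qquad D_{L,f}(T)=X_1\ \ (T\notin L),$$
whose structure maps are identities or $f$. It is a functor because $L$ is down-closed: going up in $\mathcal P(S)$ one may leave $L$ but never re-enter it.

For $n=2$ there are four complexes. If $L=\{\emptyset\}$, then $|L|=\emptyset$ and $D_{L,f}$ is the square with $X_0$ in the initial corner and $X_1$ in the other three. If $L=\{\emptyset,\{0\}\}$, or the same with $1$ in place of $0$, then $|L|$ is a point and the square has two parallel sides $f$ and two parallel identities. If $L=\{\emptyset,\{0\},\{1\}\}$, then $|L|=S^0$ and only the final corner is $X_1$.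

The useful feature of this construction is that for every functor $F$ on spaces
$$F(D_{L,f})=D_{L,F(f)}.\tag{1}$$
Applying a functor changes the map and leaves the complex alone. We use these cubes to answer a question about *all* functors at once.

**Definition (Alexander dual).** The dual of a complex $L$ on $S$ is $L^\vee=\{T\subset S: S\setminus T\notin L\}$.

It is again a complex on $S$. If $T'\subset T\in L^\vee$, then $S\setminus T'\supset S\setminus T\notin L$, so $S\setminus T'\notin L$. Moreover $\emptyset\in L^\vee$ because $S\notin L$, and $S\notin L^\vee$ because $\emptyset\in L$. Also $L^{\vee\vee}=L$, since $T\in L^{\vee\vee}$ means $S\setminus T\notin L^\vee$, that is, $T\in L$. For $n=2$, the complexes $\{\emptyset\}$ and $\{\emptyset,\{0\},\{1\}\}$ are dual to each other, and $\{\emptyset,\{0\}\}$ is its own dual. For $n=3$ and $L=\{\emptyset,\{0\},\{1\},\{2\},\{0,1\}\}$, an edge and an isolated point, the sets not in $L$ are $\{0,2\},\{1,2\},S$, so $L^\vee=\{\emptyset,\{1\},\{0\}\}$.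

**Definition (acyclic).** A space $K$ is acyclic if it is nonempty and $\tilde H_*(K;\mathbb Z)=0$.

Contractible spaces are acyclic. Section 7 builds an acyclic complex that is not simply connected, hence not contractible; it will be the source of everything.

## 2. A conjecture on cubes that stay (co)cartesian under every functor

Spaces are compactly generated topological spaces, all constructions are derived, and spaces are replaced by CW complexes when convenient. $\mathrm{Ho}$ is the homotopy category of spaces and $[X,Y]$ its set of morphisms. A homotopy section or homotopy retraction of $f$ is a section or retraction of $f$ in $\mathrm{Ho}$.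

An $n$-cube is a functor $\mathscr D:\mathcal P(S)\to\mathrm{Spaces}$. It is **cartesian** if $\mathscr D(\emptyset)\to\operatorname{holim}_{T\ne\emptyset}\mathscr D(T)$ is a weak equivalence, and **cocartesian** if $\operatorname{hocolim}_{T\neq S}\mathscr D(T)\to\mathscr D(S)$ is a weak equivalence. A homotopy functor is a covariant functor $F:\mathrm{Spaces}\to\mathrm{Spaces}$ preserving weak equivalences; it induces a functor $\mathrm{Ho}\to\mathrm{Ho}$, so it preserves homotopy sections and retractions. A cube is **absolutely cartesian** (resp. **absolutely cocartesian**) if $F(\mathscr D)$ is cartesian (resp. cocartesian) for *every* homotopy functor $F$.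

No continuity or enrichment is required of $F$. For example, $X\mapsto[K,X]$, viewed as a discrete space, is a homotopy functor for each fixed $K$, and so is $X\mapsto W^{[X,Y]}$ for fixed $Y$ and $W$ (contravariant twice, hence covariant).

Rosona Eldred's paper "Absolutely homotopy-cartesian squares" (arXiv:1304.1662, 2013) is the source of the following.

**Conjecture.** An $n$-cube is absolutely cartesian if and only if it is absolutely cocartesian.

The answer is no: for every $n\ge 11$ both implications fail. Here are the results to be proved.

**Theorem A.** Let $n\ge 11$. There is a complex $L$ on $S$, $|S|=n$, with $|L|$ acyclic and $\pi_1|L|\ne 1$. For such $L$: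

1. $D_{L,f}$ with $f:S^0\to *$ is absolutely cocartesian but not absolutely cartesian.
2. $D_{L^\vee,g}$ with $g:*\to S^0$ the inclusion of a point is absolutely cartesian but not cocartesian, so not absolutely cocartesian.

**Theorem B (two-step cubes).** Let $L$ be a complex on $S$ and let $f$ not be a weak equivalence.

- $D_{L,f}$ is absolutely cartesian iff $|L|$ is contractible, or $|L|$ is acyclic and $f$ has a retraction in $\mathrm{Ho}$.
- $D_{L,f}$ is absolutely cocartesian iff $|L^\vee|$ is contractible, or $|L^\vee|$ is acyclic and $f$ has a section in $\mathrm{Ho}$.

If $f$ is a weak equivalence, $D_{L,f}$ is both. Consequently, for given $n$, the conjecture holds for all two-step $n$-cubes iff every acyclic complex on an $n$-element set is contractible.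

**Theorem C (what survives).** Let $\mathscr D$ be absolutely cartesian or absolutely cocartesian. Then $E(\mathscr D)$ is cartesian and cocartesian for every weak-equivalence-preserving functor $E$ from spaces to spectra. Hence:

- (i) if $\mathscr D$ is absolutely cartesian, then for every homotopy functor $F$ the map $\operatorname{hocolim}_{T\ne S}F\mathscr D(T)\to F\mathscr D(S)$ is an integral homology isomorphism;
- (ii) if $\mathscr D$ is absolutely cocartesian, then for every homotopy functor $F$ the Bousfield–Kan completion $\mathbb Z_\infty F(\mathscr D)$ is cartesian; in particular $F(\mathscr D)$ is cartesian if all components of all $F\mathscr D(T)$ are nilpotent.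

Arbitrary cubes with $3\le n\le 10$ are not settled in these notes.

## 3. Edges and squares by hand

For $n=1$ a cube is a map $A\to D$. Both conditions say that it is a weak equivalence, and homotopy functors preserve weak equivalences. So the conjecture holds for $n=1$.

For $n=2$ consider a square with maps $A\to B$, $A\to C$, $B\to D$, $C\to D$. The fact quoted with the conjecture is this: such a square is absolutely cartesian iff one of the two pairs of parallel maps consists of weak equivalences ($A\to B$ and $C\to D$, or $A\to C$ and $B\to D$), and then it is also absolutely cocartesian. For the other direction, here is an argument that shows how strong the functors $[K,-]$ are.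

**Remark (squares).** *If a square is absolutely cocartesian, one of the two pairs of parallel maps consists of weak equivalences, so it is absolutely cartesian.* Apply $[K,-]$. The homotopy pushout of $[K,B]\leftarrow[K,A]\to[K,C]$ is a bipartite graph $\Gamma_K$ with vertex set $[K,B]\sqcup[K,C]$ and one edge for each element of $[K,A]$. The square of sets is cocartesian iff every component of $\Gamma_K$ is a tree and the components correspond bijectively to $[K,D]$. We also use $[K\sqcup K',X]=[K,X]\times[K',X]$.

*One of $A\to B$, $A\to C$ is injective on $[K,-]$ for all $K$.* Otherwise there are edges $e_1\ne e_2$ in some $\Gamma_K$ with a common $B$-end $b$, hence distinct $C$-ends $c_1,c_2$ (a forest has no double edges), and edges $e_1'\neq e_2'$ in some $\Gamma_{K'}$ with a common $C$-end $c'$ and distinct $B$-ends $b_1',b_2'$. In $\Gamma_{K\sqcup K'}$ the edge $(e_i,e_j')$ joins $(b,b_j')$ to $(c_i,c')$, and these four edges form a $4$-cycle, which is impossible. By symmetry assume that $[K,A]\to[K,B]$ is always injective. Then each $B$-vertex lies on at most one edge, so no component contains two $C$-vertices, and $[K,C]\to[K,D]$ is injective for all $K$.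

*If $[K,A]\to[K,B]$ is onto for all $K$*, every component contains a $C$-vertex, so $[K,C]\to[K,D]$ is bijective for all $K$, and by the Yoneda lemma $A\to B$ and $C\to D$ are weak equivalences.

*Otherwise* some $b_0\in[K_0,B]$ is an isolated vertex. Its image $d_0\in[K_0,D]$ is not in the image of $[K_0,C]$. For any $K$ and $b\in[K,B]$ the vertex $(b,b_0)$ of $\Gamma_{K\sqcup K_0}$ is isolated, so distinct $b$ have distinct images $(d,d_0)$; hence $[K,B]\to[K,D]$ is injective for all $K$. So a component has at most one $B$-vertex, and two edges with a common $C$-end have the same $B$-end, hence are equal: $[K,A]\to[K,C]$ is injective. If it is onto for all $K$, every component has a $B$-vertex, so $[K,B]\to[K,D]$ is bijective, and $A\to C$ and $B\to D$ are weak equivalences. If it is not always onto, some $c_1\in[K_1,C]$ is isolated and its image $d_1$ is not in the image of $[K_1,B]$. The component of $\Gamma_{K_0\sqcup K_1}$ over $(d_0,d_1)$ contains a vertex; a $B$-vertex would put $d_1$ in the image of $[K_1,B]$, and a $C$-vertex would put $d_0$ in the image of $[K_0,C]$. This contradiction finishes the proof: every $F$ preserves the parallel pair of weak equivalences,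 and a square with such a pair is cartesian.

So the conjecture holds for $n=2$. The word "absolutely" matters. Let $W$ be acyclic and not contractible, $f:W\to *$ and $L=\{\emptyset\}$ with $n=2$. The square $D_{L,f}$ has $W$ in the initial corner and points elsewhere. Its homotopy pushout is the unreduced suspension of $W$, which is simply connected and acyclic, hence weakly contractible. So the square is cocartesian. It is not cartesian, since the homotopy pullback is a point. By the remark it is not absolutely cocartesian.

## 4. Passing to spectra, and where this stops

In spectra an $n$-cube is cartesian iff it is cocartesian. So the first approach to the conjecture is to stabilize. This yields Theorem C, which we prove now, and it is instructive to see what it misses.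

**Step 1 (absolutely cartesian cubes become cartesian in spectra).** Let $E$ be a weak-equivalence-preserving functor to spectra. For each $k\ge0$ the functor $\Omega^\infty\Sigma^kE$ is a homotopy functor, so $\Omega^\infty\Sigma^kE(\mathscr D)$ is cartesian. On spectra $\Sigma^k$ is an equivalence and $\Omega^\infty$ commutes with homotopy limits. Hence the comparison map $E\mathscr D(\emptyset)\to\operatorname{holim}_{T\ne\emptyset}E\mathscr D(T)$ becomes a weak equivalence after $\Omega^\infty\Sigma^k$, which means that it is an isomorphism on $\pi_j$ for $j\ge-k$. As $k$ is arbitrary, it is an equivalence. So $E(\mathscr D)$ is cartesian, and cocartesian too.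

**Step 2 (absolutely cocartesian cubes become cocartesian in spectra).** Now $\Omega^\infty\Sigma^kE(\mathscr D)$ is a cocartesian cube of (pointed) spaces. The functor $\Sigma^\infty_+$ preserves homotopy colimits, so $\Sigma^\infty_+\Omega^\infty\Sigma^kE(\mathscr D)$ is cocartesian. Naturally in pointed spaces, $\Sigma^\infty_+Z\simeq\Sigma^\infty Z\vee\mathbb S$, so $\Sigma^\infty\Omega^\infty\Sigma^kE(\mathscr D)$ is a retract of this cube (split off the constant cube on $\mathbb S$). A retract of an equivalence is an equivalence, so this cube is cocartesian, and so is its $k$-fold desuspension. Finally, naturally in a spectrum $X$,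
$$X\simeq\operatorname{hocolim}_k\Sigma^{-k}\Sigma^\infty\Omega^\infty\Sigma^kX .$$
Indeed, put $X_k=\Omega^\infty\Sigma^kX$. The group $\pi_j$ of the right side is $\operatorname{colim}_k\operatorname{colim}_l\pi_{j+k+l}(\Sigma^lX_k)$, and the maps $\Sigma^lX_k\to\Sigma^{l-1}X_{k+1}\to\dots\to X_{k+l}$ push every element, and every relation, to $l=0$, so the colimit is $\operatorname{colim}_k\pi_{j+k}(X_k)=\pi_jX$. A homotopy colimit of cocartesian cubes is cocartesian, so $E(\mathscr D)$ is cocartesian, hence cartesian. This proves the main claim of Theorem C.

**Step 3 (statement (i): what it says about homotopy colimits).** Let $\mathscr D$ be absolutely cartesian and $F$ a homotopy functor. Take $E=H\mathbb Z\wedge F(-)_+$. Since $E(\mathscr D)$ is cocartesian and $H\mathbb Z\wedge(-)_+$ commutes with homotopy colimits, the map $\operatorname{hocolim}_{T\ne S}F\mathscr D(T)\to F\mathscr D(S)$ induces an isomorphism on $H_*(-;\mathbb Z)$.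

**Step 4 (statement (ii): what it says about homotopy limits).** Let $\mathscr D$ be absolutely cocartesian. We work with simplicial sets, through the singular functor and realization. For a simplicial set $X$ let $RX\subset\mathbb Z\otimes X$ be the fiber over $1$ of the map $\mathbb Z\otimes X\to\mathbb Z$ adding up coefficients. The target is discrete, so this fiber is a homotopy fiber (it is empty if $X$ is). Let $F'$ be any homotopy functor. Since $\mathbb Z\otimes F'\simeq\Omega^\infty(H\mathbb Z\wedge F'_+)$, the main claim shows that $\mathbb Z\otimes F'(\mathscr D)$ is cartesian. The constant cubes $\mathbb Z$ and $*$ are cartesian, because $\mathcal P(S)\setminus\{\emptyset\}$ has contractible nerve. As $RF'(\mathscr D)$ is the objectwise homotopy pullback of $*\xrightarrow{1}\mathbb Z\leftarrow\mathbb Z\otimes F'(\mathscr D)$, three cartesian cubes, it is cartesian. Taking $F'=R^kF$ for $k\ge0$, all cubes $R^{k+1}F(\mathscr D)$ are cartesian. Now $\mathbb Z_\infty X=\operatorname{Tot}R^{\bullet+1}X$ is a homotopy limit of the spaces $R^{k+1}X$, naturally in $X$, and homotopy limits commute. So $\mathbb Z_\infty F(\mathscr D)$ is cartesian.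

For the last clause, $\mathbb Z_\infty$ preserves disjoint unions (Bousfield–Kan, *Homotopy Limits, Completions and Localizations*, Ch. I, §7), and $X\to\mathbb Z_\infty X$ is a weak equivalence for connected nilpotent $X$ (op. cit., Ch. III, §5). So if all components of all $F\mathscr D(T)$ are nilpotent, $F(\mathscr D)\to\mathbb Z_\infty F(\mathscr D)$ is an objectwise weak equivalence and $F(\mathscr D)$ is cartesian. This proves Theorem C. $\square$

The approach stops exactly at the passage from "homology isomorphism" to "weak equivalence". Nothing excludes that the comparison map of some $F(\mathscr D)$ has a homotopy fiber that is acyclic and not contractible. To turn this loophole into counterexamples, we need cubes whose comparison maps have computable homotopy fibers, for all functors $F$ simultaneously. This is where (1) enters: the complex $L$ stays fixed, so we can put an acyclic space into the cube where no functor can touch it.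

## 5. Joins and constant maps as fibers of the comparison maps

Recall that the join $A*K$ is the homotopy pushout of the projections $A\leftarrow A\times K\to K$. For example $S^0*K$ is the unreduced suspension, $*\,*K$ is a cone, and $\emptyset*K=K$. The last case will matter. We also recall that a map is a weak equivalence iff its homotopy fibers over all points of the target are weakly contractible, and that a map over a base is a weak equivalence iff it is one on the homotopy fibers over all points of the base.

**Lemma 1.** Let $g:A_0\to A_1$ and let $L$ be a complex on $S$. For $x\in A_1$ put $A=\operatorname{hofib}_x(g)$. The homotopy fiber over $x$ of $\operatorname{hocolim}_{T\ne S}D_{L,g}\to A_1$ is $A*|L^\vee|$. So $D_{L,g}$ is cocartesian iff all these joins are weakly contractible.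

*Proof.* Let $P'=\mathcal P(S)\setminus\{S\}$ and $N=P'\setminus L$, which is up-closed in $P'$.

**Step 1 (decompose the diagram into simple ones).** For a space $Z$ let $Z_N$ be the diagram on $P'$ equal to $Z$ on $N$ and $\emptyset$ on $L$; it is a functor because $N$ is up-closed. On $P'$ the diagram $D_{L,g}$ is the objectwise pushout of
$$\mathrm{const}\,A_0\leftarrow(A_0)_N\to(A_1)_N .$$
On $L$ this reads $A_0\leftarrow\emptyset\to\emptyset$, with pushout $A_0$. On $N$ it reads $A_0\xleftarrow{=}A_0\to A_1$, with pushout $A_1$. At each object one leg is an isomorphism, so the pushout is a homotopy pushout.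

**Step 2 (compute the homotopy colimits of the pieces).** Since $P'$ has the initial object $\emptyset$, $\operatorname{hocolim}_{P'}\mathrm{const}\,A_0=|P'|\times A_0\simeq A_0$. In the Bousfield–Kan formula for $\operatorname{hocolim}_{P'}Z_N$, a chain $T_0<\dots<T_k$ contributes $Z_N(T_0)$. This is nonempty only if $T_0\in N$, and then the whole chain lies in $N$. So $\operatorname{hocolim}_{P'}Z_N=|N|\times Z$. Since homotopy colimits commute, $\operatorname{hocolim}_{P'}D_{L,g}$ is the homotopy pushout of
$$A_0\leftarrow|N|\times A_0\to|N|\times A_1,$$
mapping to $A_1$ by $g$ and by the projection.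

**Step 3 (take fibers).** Homotopy fibers over $x$ commute with homotopy pushouts of spaces over $A_1$. The three fibers are $A$, $|N|\times A$, $|N|$, and the maps are the projections. So the fiber is $A*|N|$.

**Step 4 (identify $N$).** If $T\in N$, then $T\notin L$ and $T\ne S$, which says $S\setminus T\in L^\vee\setminus\{\emptyset\}$. So $T\mapsto S\setminus T$ is an isomorphism $N^{op}\cong L^\vee\setminus\{\emptyset\}$. A poset and its opposite have homeomorphic nerves, so $|N|\cong|L^\vee|$. $\square$

**Lemma 2.** The map $A_0\to\operatorname{holim}_{T\ne\emptyset}D_{L,g}$ is a map over $A_1$. On homotopy fibers over $x\in A_1$ it is the inclusion of constant maps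
$$c:A\to\mathrm{Map}(|L|,A),\qquad A=\operatorname{hofib}_x(g).$$
So $D_{L,g}$ is cartesian iff $c$ is a weak equivalence for every $x$.

*Proof.* We may take $g$ to be a fibration. Let $P''=\mathcal P(S)\setminus\{\emptyset\}$ and $J=L\setminus\{\emptyset\}$, which is down-closed in $P''$ and has nerve $|J|\cong|L|$.

**Step 1 (decompose the diagram).** Let $Z^J$ be the diagram on $P''$ equal to $Z$ on $J$ and to a point off $J$; it is a functor because $J$ is down-closed. On $P''$ the diagram $D_{L,g}$ is the objectwise pullback of
$$\mathrm{const}\,A_1\to(A_1)^J\leftarrow(A_0)^J .$$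
On $J$ this reads $A_1\xrightarrow{=}A_1\leftarrow A_0$, and off $J$ it reads $A_1\to *\leftarrow *$. One leg is always an isomorphism, so this is a homotopy pullback.

**Step 2 (compute the homotopy limits of the pieces).** In the Bousfield–Kan formula a chain $T_0<\dots<T_k$ contributes $Z^J(T_k)$. This is a point unless $T_k\in J$, and then the whole chain lies in $J$. So $\operatorname{holim}_{P''}Z^J=\mathrm{Map}(|J|,Z)=\mathrm{Map}(|L|,Z)$. For the constant diagram, $P''$ has the terminal object $S$, so $\operatorname{holim}\mathrm{const}\,A_1=\mathrm{Map}(|P''|,A_1)\simeq A_1$ by evaluation at $S$, with inverse the inclusion of constant maps. Hence $\operatorname{holim}_{P''}D_{L,g}$ is the homotopy pullback of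
$$A_1\xrightarrow{\ \mathrm{const}\ }\mathrm{Map}(|L|,A_1)\leftarrow\mathrm{Map}(|L|,A_0).$$
The right-hand map is a fibration because $g$ is, so the strict pullback $\{(x,\varphi):\varphi:|L|\to A_0,\ g\varphi\equiv x\}$ will do.

**Step 3 (take fibers).** The comparison map is $a\mapsto(g(a),\mathrm{const}_a)$, a map over $A_1$. Over $x$ it is $g^{-1}(x)\to\mathrm{Map}(|L|,g^{-1}(x))$, $a\mapsto\mathrm{const}_a$. $\square$

For $n=2$ and $L=\{\emptyset\}$ the lemmas say that the square $D_{L,g}$ is cocartesian iff every $A*S^0$ is weakly contractible, and cartesian iff every $A$ is weakly contractible. This agrees with the example at the end of Section 3.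

## 6. Acyclic spaces in joins and mapping spaces

If $K$ is contractible, then $A*K$ is contractible and $c:A\to\mathrm{Map}(K,A)$ is an equivalence for every $A$, including $A=\emptyset$. If $K$ is only acyclic, both can fail: $\emptyset*K=K$ is not contractible, and for $A=K$ the identity of $K$ need not be homotopic to a constant. The point of this section is that the two failures are avoided by two *different* conditions on $A$. The join is contractible as soon as $A\ne\emptyset$. The map $c$ is an equivalence as soon as $A$ is a homotopy retract of a loop space. The first condition follows from a homotopy section of $g$, the second from a homotopy retraction of $g$, and sections and retractions survive every functor $F$.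

**Lemma 3.** (a) If $A\neq\emptyset$ and $K$ is acyclic, then $A*K$ is weakly contractible. (b) If $A$ is a discrete set with at least two elements and $A*K$ is weakly contractible, then $K$ is acyclic.

*Proof.* (a) We may take $A$ and $K$ to be CW complexes. $K$ is path-connected since $\tilde H_0(K)=0$ and $K\ne\emptyset$.

**Step 1 (the fundamental group vanishes).** Let $A_i$ be a path component of $A$. By van Kampen, $\pi_1(A_i*K)$ is the pushout of $\pi_1A_i\leftarrow\pi_1A_i\times\pi_1K\to\pi_1K$. An element $\alpha\in\pi_1A_i$ is the image of $(\alpha,1)$, which maps to $1\in\pi_1K$; so $\alpha$ dies in the pushout, and likewise for elements of $\pi_1K$. Thus $A_i*K$ is simply connected. $A*K$ is obtained by gluing the spaces $A_i*K$ along the connected space $K$, so its fundamental group is generated by trivial groups.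

**Step 2 (the homology vanishes).** By Künneth, $H_*(A\times K)\to H_*(A)$ is an isomorphism. In the Mayer–Vietoris sequence of the homotopy pushout this forces $H_*(K)\to H_*(A*K)$ to be an isomorphism. So $A*K$ is acyclic and simply connected, hence weakly contractible by Hurewicz.

(b) $S^0$ is a retract of $A$, so $S^0*K$ is a retract of $A*K$ and therefore weakly contractible. Since $S^0*\emptyset=S^0$ is not, $K\ne\emptyset$. Since $S^0*K$ is the unreduced suspension, $\tilde H_m(K)\cong\tilde H_{m+1}(S^0*K)=0$. $\square$

**Lemma 4.** Let $g:A_0\to A_1$ have a homotopy retraction, and let $K$ be an acyclic finite CW complex. For each $x\in A_1$ and $A=\operatorname{hofib}_x(g)$, the map $c:A\to\mathrm{Map}(K,A)$ is a weak equivalence.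

*Proof.* We may take $A_0,A_1$ to be CW complexes, with $r:A_1\to A_0$ and a homotopy $H$ from $\mathrm{id}_{A_0}$ to $rg$. If $A=\emptyset$, then $\mathrm{Map}(K,A)=\emptyset$ because $K\ne\emptyset$. Otherwise $x$ lies in the path component of some $g(a)$, and we may assume $x=g(a)$.

**Step 1 (show that $A$ is a homotopy retract of $\Omega_xA_1$).** $A$ is the space of pairs $(a',\gamma)$ with $\gamma$ a path from $g(a')$ to $x$, and $p:A\to A_0$, $(a',\gamma)\mapsto a'$, is a fibration. We claim that $p$ is homotopic to the constant map at $a$. First, $H$ gives $p\simeq rgp$. Next, $(a',\gamma)\mapsto r(\gamma(s))$ is a homotopy from $rgp$ to the constant map at $r(x)=rg(a)$. Finally, $H$ applied to $a$ is a path between $a$ and $rg(a)$. Lift the combined homotopy from $p$ to $\mathrm{const}_a$ along $p$, starting at $\mathrm{id}_A$. At the end we get a map homotopic to $\mathrm{id}_A$ with image in $p^{-1}(a)=\{\gamma:g(a)\leadsto x\}=\Omega_xA_1$. So a composite $A\to\Omega_xA_1\to A$, the second map being the inclusion of the fiber, is homotopic to the identity.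

**Step 2 (prove the claim for loop spaces).** Let $Y$ be a space with base point $y$, and $k_0$ a vertex of $K$. Evaluation at $k_0$ is a fibration $\mathrm{Map}(K,Y)\to Y$ with fiber $\mathrm{Map}_*(K,Y)$ over $y$; base it at the constant map at $y$. The reduced suspension $\Sigma K$ is a CW complex, simply connected since $K$ is connected, and acyclic; so it is contractible, and
$$\Omega\,\mathrm{Map}_*(K,Y)=\mathrm{Map}_*(\Sigma K,Y)\simeq * .$$
Thus $\pi_i(\mathrm{Map}_*(K,Y))=0$ for $i\ge1$ at the constant map, and the long exact sequence shows that $\pi_i(\mathrm{Map}(K,Y))\to\pi_i(Y)$ is injective for $i\ge1$. It is surjective because constant maps give a section. Hence $\Omega\,\mathrm{Map}(K,Y)\to\Omega Y$ is an isomorphism on $\pi_i$ for all $i\ge0$ at the base point, and at every other base point by translation in loop spaces. So it is a weak equivalence. Under the homeomorphism $\Omega\,\mathrm{Map}(K,Y)\cong\mathrm{Map}(K,\Omega Y)$ it is evaluation at $k_0$, and $c_{\Omega Y}$ is a section of it. So $c_{\Omega Y}$ is a weak equivalence.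

**Step 3 (pass to the retract).** By naturality of $c$, Step 1 exhibits $c_A$ as a retract of $c_{\Omega_xA_1}$ in the category of arrows of $\mathrm{Ho}$. A retract of an isomorphism is an isomorphism. $\square$

Lemma 1 involves $L^\vee$ and Lemma 2 involves $L$. To compare the two notions on one cube we need to know that acyclicity passes to the dual.

**Lemma 5 (Alexander duality).** $|L|$ is acyclic iff $|L^\vee|$ is acyclic.

*Proof.* **Step 1 (replace $L$ by its non-faces).** Let $\tilde C(\Delta)$ be the augmented chain complex of the full simplex: basis $e_T$ for $T\subset S$, degree $|T|-1$, and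
$$\partial e_T=\sum_{s\in T}\varepsilon(s,T)\,e_{T\setminus s},\qquad\varepsilon(s,T)=(-1)^{\#\{t\in T:\,t<s\}} .$$
It is exact as $n\ge1$. The span $\tilde C(L)$ of the $e_T$ with $T\in L$ is the augmented chain complex of $L$, and $|L|$ is acyclic iff $\tilde C(L)$ is exact; nonemptiness is encoded in degree $-1$. By the long exact sequence, $\tilde C(L)$ is exact iff $Q=\tilde C(\Delta)/\tilde C(L)$, with basis $e_T$, $T\notin L$, is exact.

**Step 2 (identify $Q$ with cochains of $L^\vee$).** Put $\eta(T)=(-1)^{\sum_{t\in T}t}$ and $\Phi(e_T)=\eta(T)\,e^*_{S\setminus T}$. Since $T\notin L$ iff $S\setminus T\in L^\vee$, $\Phi$ is, up to signs, a bijection from the basis of $Q$ to that of the augmented cochain complex $\tilde C^*(L^\vee)$. Let $R=S\setminus T$. Then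
$$\Phi(\partial e_T)=\sum_s\varepsilon(s,T)\,\eta(T\setminus s)\,e^*_{R\cup s},\qquad\delta\Phi(e_T)=\sum_s\eta(T)\,\varepsilon(s,R\cup s)\,e^*_{R\cup s},$$
both sums over $s\in T$ with $T\setminus s\notin L$, equivalently $R\cup s\in L^\vee$. Since $S=\{0,\dots,n-1\}$, we have $\#\{t\in T:t<s\}+\#\{r\in R:r<s\}=s$, so $\varepsilon(s,R\cup s)=(-1)^s\varepsilon(s,T)$. Also $\eta(T)=(-1)^s\eta(T\setminus s)$. Hence $\eta(T)\varepsilon(s,R\cup s)=\eta(T\setminus s)\varepsilon(s,T)$, and $\Phi$ takes $\partial$ to $\delta$.

**Step 3 (pass from cochains to chains).** So $Q$ is exact iff $\tilde C^*(L^\vee)$ is. A bounded exact complex of finitely generated free groups is contractible, and so is its dual; dualizing twice gives back the complex. So $\tilde C^*(L^\vee)$ is exact iff $\tilde C(L^\vee)$ is. $\square$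

## 7. Six pentagons in $K_5$: an acyclic complex with eleven vertices

**Lemma 6.** There is a simplicial complex with $11$ vertices that is acyclic and has nontrivial fundamental group.

*Proof.* Take the complete graph $K_5$ on $\mathbb Z/5$ and the six Hamiltonian $5$-cycles
$$c_\infty=(0,1,2,3,4),\qquad c_k=(k,\;k-2,\;k-1,\;k+1,\;k+2),\quad k\in\mathbb Z/5 .$$
Cone off each cycle with its own new vertex. The result $L_0$ is a $2$-dimensional simplicial complex with $5+6=11$ vertices. Its realization is $K_5$ with six discs attached, so $\chi=5-10+6=1$.

**Step 1 (compute the fundamental group).** Let $a_i:i\to i+1$ and $b_i:i\to i+2$ be the oriented edges; these are all $10$ edges. Take the maximal tree $a_0,a_1,a_2,a_3$. The disc on $c_\infty$ gives $a_0a_1a_2a_3a_4=1$, hence $a_4=1$. The cycle $c_k$ runs through $k\to k-2$ (the edge $b_{k-2}$ backwards), $k-2\to k-1$, $k-1\to k+1$, $k+1\to k+2$, and $k+2\to k$ (the edge $b_k$ backwards). It gives $b_{k-2}^{-1}a_{k-2}b_{k-1}a_{k+1}b_k^{-1}=1$, that is, $b_{k-1}=b_{k-2}b_k$. So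
$$\pi_1|L_0|=G=\langle b_i\ (i\in\mathbb Z/5)\mid b_i=b_{i-1}b_{i+1}\rangle .$$

**Step 2 ($G$ is perfect).** In the abelianization, written additively, $b_{i+1}=b_i-b_{i-1}$. So $b_{i+2}=b_{i+1}-b_i=-b_{i-1}$, that is, $b_{i+3}=-b_i$, and $b_{i+6}=b_i$. Since indices are modulo $5$, $b_{i+1}=b_{i+6}=b_i$. All $b_i$ are equal, and $b_i=b_{i-1}+b_{i+1}=2b_i$ gives $b_i=0$.

**Step 3 ($G$ is not trivial).** We map $G$ to $SL_2(\mathbb F_5)$. Let
$$\sigma=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad t=\begin{pmatrix}1&0\\-1&1\end{pmatrix}.$$
Then $\sigma^5=1$, and
$$\sigma t=\begin{pmatrix}0&1\\-1&1\end{pmatrix},\quad t\sigma=\begin{pmatrix}1&1\\-1&0\end{pmatrix},\quad\sigma t\sigma=\begin{pmatrix}0&1\\-1&0\end{pmatrix}=t\sigma t .$$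
Put $p=\sigma^{-1}t=\begin{pmatrix}2&-1\\-1&1\end{pmatrix}\ne1$ and send $b_i\mapsto\sigma^ip\sigma^{-i}$, which is well defined modulo $5$. The relation for $i=0$ is $p=(\sigma^{-1}p\sigma)(\sigma p\sigma^{-1})$, equivalent to $\sigma p\sigma=p\sigma^2p$. It holds: $\sigma p\sigma=t\sigma$, and
$$p\sigma^2p=\sigma^{-1}t\,\sigma^2\,\sigma^{-1}t=\sigma^{-1}(t\sigma t)=\sigma^{-1}(\sigma t\sigma)=t\sigma .$$
Conjugating by $\sigma^i$ gives the other relations. So $G$ has a nontrivial image.

**Step 4 (acyclicity).** $|L_0|$ is connected and $H_1=G^{ab}=0$. $H_2$ is free because $L_0$ is $2$-dimensional, and $1=\chi=1+\operatorname{rank}H_2$ gives $H_2=0$. $\square$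

## 8. Both implications fail for $n\ge11$

*Proof of Theorem A.* **Step 1 (existence of $L$).** For $n\ge11$ embed the $11$ vertices of $L_0$ into $S$ and let $L$ consist of $\emptyset$ and the faces of $L_0$. Faces have at most three elements, so $S\notin L$ and $L$ is a complex on $S$ with $|L|$ acyclic and $\pi_1|L|\ne1$. From now on $L$ is any complex with these two properties. By Lemma 5, $|L^\vee|$ is acyclic.

**Step 2 ($D_{L,f}$ is absolutely cocartesian for $f:S^0\to *$).** Let $s$ be a section of $f$ and $F$ a homotopy functor. Then $F(s)$ is a section of $F(f)$, so every homotopy fiber $A$ of $F(f)$ is nonempty. By Lemma 3(a) every $A*|L^\vee|$ is weakly contractible. By Lemma 1 and (1), $F(D_{L,f})=D_{L,F(f)}$ is cocartesian.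

**Step 3 ($D_{L,f}$ is not absolutely cartesian).** The identity functor does not show this: the fiber of $f$ is $S^0$, and $S^0\to\mathrm{Map}(|L|,S^0)$ is an equivalence since $|L|$ is connected. We need a functor whose value on $f$ has a fiber that admits an essential map from $|L|$. Let $W=|L|$ and
$$F(X)=W^{\mathrm{Hom}_{\mathrm{Set}}(\pi_0X,\{0,1\})},$$
a covariant homotopy functor. There are four functions $\{0,1\}\to\{0,1\}$, and two functions from a point to $\{0,1\}$, which pull back to the two constant functions. So $F(f):W^4\to W^2$ restricts a family indexed by the four functions to the two constant ones. It is a projection with fiber $W^2$. If $F(D_{L,f})=D_{L,F(f)}$ were cartesian, then by Lemma 2 the map $c:W^2\to\mathrm{Map}(W,W^2)$ would be surjective on $\pi_0$. So $(\mathrm{id},\mathrm{id}):W\to W^2$ would be homotopic to a constant map, and so would $\mathrm{id}_W$. This contradicts $\pi_1(W)\ne1$.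

**Step 4 ($D_{L^\vee,g}$ is absolutely cartesian for $g:*\to S^0$).** Let $r:S^0\to *$; it is a retraction of $g$. For any homotopy functor $F$, $F(r)$ is a retraction of $F(g)$. As $|L^\vee|$ is an acyclic finite complex, Lemma 4 with $K=|L^\vee|$ shows that $c:A\to\mathrm{Map}(|L^\vee|,A)$ is a weak equivalence for every homotopy fiber $A$ of $F(g)$. By Lemma 2, $F(D_{L^\vee,g})=D_{L^\vee,F(g)}$ is cartesian.

**Step 5 ($D_{L^\vee,g}$ is not cocartesian).** Apply Lemma 1 to $D_{L^\vee,g}$ itself. Over the point of $S^0$ outside the image of $g$, the fiber of $\operatorname{hocolim}_{T\ne S}D_{L^\vee,g}\to S^0$ is $\emptyset*|L^{\vee\vee}|=|L|$, which is not weakly contractible. $\square$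

Over the other point the fiber of $g$ is contractible, so the join is contractible too. The comparison map is therefore, up to equivalence, $*\sqcup|L|\to S^0$. It is a homology isomorphism, as Theorem C(i) demands, and not a weak equivalence.

## 9. Cubes not assembled from weak equivalences

By Section 3 an absolutely cartesian square is a map of two weak equivalences. One might hope to prove the conjecture by induction, showing that every absolutely (co)cartesian $n$-cube is assembled from $(n-1)$-cubes of the same kind. The cubes of Theorem A show that this cannot work for $n\ge 11$.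

**Corollary.** Let $\mathcal K_1$ be the class of weak equivalences. Let $\mathcal K_n$ be the class of $n$-cubes obtained from maps of two cubes in $\mathcal K_{n-1}$ (in any direction) by iterated composition of $n$-cubes along common faces. The cubes of Theorem A are not in $\mathcal K_n$.

*Proof.* **Step 1 (maps and composites preserve being (co)cartesian).** A map of two (co)cartesian cubes is (co)cartesian, and a composite of two (co)cartesian cubes is (co)cartesian (Goodwillie, *Calculus II*, §1). Here is the reason. Let $n\ge2$, let $X$ be an $n$-cube on $S$, fix $s\in S$, and regard $X$ as a map $Y\to Z$ of cubes on $S\setminus s$, with $Y(T')=X(T')$ and $Z(T')=X(T'\cup s)$. Cover $\mathcal P(S)\setminus\{\emptyset\}$ by $U_1=\{T:s\in T\}$ and $U_2=\{T:T\setminus s\ne\emptyset\}$. Every chain lies in one of them: if its least element is not $\{s\}$ it lies in $U_2$, otherwise in $U_1$. So $\operatorname{holim}_{T\ne\emptyset}X$ is the homotopy pullback of the homotopy limits over $U_1$ and $U_2$ over that of $U_1\cap U_2$. Over $U_1$, with initial object $\{s\}$, we get $Z(\emptyset)$. Over $U_1\cap U_2$ we get $\operatorname{holim}_{T'\ne\emptyset}Z$. Over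 $U_2$ we get $\operatorname{holim}_{T'\neq\emptyset}Y$, because for $T\in U_2$ the poset of nonempty $T'\subset T$ with $s\notin T'$ has the largest element $T\setminus s$. Hence $X$ is cartesian iff the square
$$\begin{array}{ccc}Y(\emptyset)&\to&\operatorname{holim}_{T'\ne\emptyset}Y\\ \downarrow&&\downarrow\\ Z(\emptyset)&\to&\operatorname{holim}_{T'\ne\emptyset}Z\end{array}$$
is a homotopy pullback. If $Y$ and $Z$ are cartesian, the horizontal maps are equivalences and the square is a homotopy pullback. For a composite $Y\to Z\to V$ of two cartesian cubes, the two squares paste to a homotopy pullback square. The cocartesian case follows by reversing all arrows.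

**Step 2 (induction).** The class $\mathcal K_1$ consists of cartesian and cocartesian $1$-cubes, so by Step 1 and induction every cube in $\mathcal K_n$ is cartesian and cocartesian. A homotopy functor $F$ preserves weak equivalences, maps of cubes and composites, so $F(\mathscr D)\in\mathcal K_n$ for $\mathscr D\in\mathcal K_n$. Hence every cube in $\mathcal K_n$ is absolutely cartesian and absolutely cocartesian. The cubes of Theorem A are not both. $\square$

## 10. Which two-step cubes are absolutely (co)cartesian

*Proof of Theorem B.* If $f$ is a weak equivalence, so is $F(f)$ for each $F$. All its homotopy fibers $A$ are weakly contractible, hence so are $A*|L^\vee|$ and $\mathrm{Map}(|L|,A)$, and $D_{L,f}$ is both absolutely cartesian and absolutely cocartesian. From now on $f:X_0\to X_1$ is not a weak equivalence. In particular $X_1\ne\emptyset$.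

**Step 1 (sufficient conditions, cocartesian).** If $|L^\vee|$ is contractible, then $A*|L^\vee|$ is weakly contractible for every $A$, including $A=\emptyset$. If $|L^\vee|$ is acyclic and $f$ has a homotopy section, then so does each $F(f)$. Its homotopy fibers are nonempty and Lemma 3(a) applies. In both cases Lemma 1 and (1) show that $D_{L,f}$ is absolutely cocartesian.

**Step 2 (necessary conditions, cocartesian).** Here the test functors are $[K,-]$. Let $D_{L,f}$ be absolutely cocartesian. Suppose first that $f$ has no homotopy section, and take $F=[X_1,-]$. The element $\mathrm{id}\in[X_1,X_1]$ is not in the image of $[X_1,X_0]$, so the fiber over it is empty. By Lemma 1, $\emptyset*|L^\vee|=|L^\vee|$ is weakly contractible, hence contractible. Suppose next that $f$ has a homotopy section. As $f$ is not an isomorphism in $\mathrm{Ho}$, the Yoneda lemma gives a $K$ with $[K,X_0]\to[K,X_1]$ not bijective. It is surjective because of the section, so some fiber is a set with at least two elements. Lemma 1 for $F=[K,-]$ and Lemma 3(b) show that $|L^\vee|$ is acyclic.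

**Step 3 (sufficient conditions, cartesian).** If $|L|$ is contractible, $c:A\to\mathrm{Map}(|L|,A)$ is an equivalence for every $A$. If $|L|$ is acyclic and $f$ has a homotopy retraction, then so does each $F(f)$, and Lemma 4 applies with $K=|L|$. In both cases Lemma 2 and (1) show that $D_{L,f}$ is absolutely cartesian.

**Step 4 (test functors for the cartesian case).** Let $D_{L,f}$ be absolutely cartesian. For spaces $Y$ and $W\ne\emptyset$ consider $F(X)=W^{[X,Y]}$. The map $F(f):W^{[X_0,Y]}\to W^{[X_1,Y]}$ is restriction along $f^*:[X_1,Y]\to[X_0,Y]$. Grouping the coordinates of the target by their image under $f^*$, we see that $F(f)$ is the product over $u\in[X_0,Y]$ of the diagonals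
$$W\to W^{(f^*)^{-1}(u)} .$$
Let $w\in W$. The homotopy fiber $A$ of $F(f)$ over the constant family $w$ is the product of the homotopy fibers of these diagonals over constant families. Each factor is nonempty, since it contains $w$ with constant paths. So each factor is a retract of $A$. By Lemma 2, $c_A$ is a weak equivalence, and as in Step 3 of the proof of Lemma 4, so is $c$ for every homotopy retract of $A$.

**Step 5 (necessary conditions, cartesian, no retraction).** Suppose that $f$ has no homotopy retraction. Take $Y=X_0$ and $u=\mathrm{id}$. Then $(f^*)^{-1}(u)=\emptyset$, and the corresponding factor of $A$ is the fiber of $W\to *$, that is, $W$. So $W\to\mathrm{Map}(|L|,W)$ is a weak equivalence for every nonempty $W$. With $W=S^0$ this gives $|L|\ne\emptyset$, since $\mathrm{Map}(\emptyset,S^0)$ is a point. With $W=|L|$, surjectivity on $\pi_0$ shows that $\mathrm{id}_{|L|}$ is homotopic to a constant map, so $|L|$ is contractible.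

**Step 6 (necessary conditions, cartesian, with a retraction).** Suppose that $f$ has a homotopy retraction $r$. As $f$ is not an isomorphism in $\mathrm{Ho}$, by Yoneda some $f^*:[X_1,Y]\to[X_0,Y]$ is not bijective. It is surjective since $u=f^*(ur)$. So some $u$ has $I=(f^*)^{-1}(u)$ with at least two elements. Choose a two-element subset of $I$ and a retraction of $I$ onto it. They induce maps $W^2\to W^I\to W^2$ that compose to the identity and are compatible with the diagonals from $W$. Hence $\operatorname{hofib}(W\to W^2)\simeq\Omega W$ is a homotopy retract of $\operatorname{hofib}(W\to W^I)$, and so of $A$. With $W=K(\mathbb Z,m+1)$ we find that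
$$K(\mathbb Z,m)\to\mathrm{Map}(|L|,K(\mathbb Z,m))$$
is a weak equivalence for all $m\ge0$. On $\pi_0$ it gives, for $m=0$, an isomorphism $\mathbb Z\to H^0(|L|;\mathbb Z)$, so $|L|\ne\emptyset$ and $\tilde H^0=0$; for $m\ge1$ it gives $H^m(|L|;\mathbb Z)=0$. So $\tilde H^*(|L|;\mathbb Z)=0$. By universal coefficients $\operatorname{Hom}(\tilde H_m,\mathbb Z)=0$ and $\operatorname{Ext}(\tilde H_m,\mathbb Z)=0$ for all $m$. Since $|L|$ is a finite complex, $\tilde H_m$ is finitely generated; the first equation kills its free part and the second its torsion. So $|L|$ is acyclic. This proves the two criteria.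

**Step 7 (the last statement).** Suppose that every acyclic complex on $S$ is contractible. For $f$ not a weak equivalence the first criterion then reads "$|L|$ is acyclic" and the second "$|L^\vee|$ is acyclic". By Lemma 5 they agree. Conversely, suppose that $|L|$ is acyclic and not contractible. The map $f:S^0\to *$ has a section and no homotopy retraction (look at $\pi_0$). By Lemma 5 and the criteria, $D_{L,f}$ is absolutely cocartesian and not absolutely cartesian. Likewise $g:*\to S^0$ has a retraction and no homotopy section, so $D_{L^\vee,g}$ is absolutely cartesian, and it is not absolutely cocartesian because $|L^{\vee\vee}|=|L|$ is not contractible. $\square$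

For $n\le3$ the condition in the last statement is easy to check. Since $S\notin L$, a complex on a set with at most three elements has dimension at most $1$, so it is a graph (or empty), and an acyclic graph is a tree, which is contractible. So two-step $n$-cubes satisfy the conjecture for $n\le 3$, and by Lemma 6 they violate it for every $n\ge11$.
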